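# When the modulus of continuity of an absolutely continuous function is not absolutely continuous

## 1. Lipschitz functions hand their constant to the modulus

For a continuous $f\colon[0,1]\to\mathbb R$, the modulus of continuity is
$$\omega_f(\delta)=\max\{|f(x)-f(y)| : x,y\in[0,1],\ |x-y|\le\delta\},\qquad \delta\in[0,1].$$
It records the largest oscillation that $f$ can produce over a distance at most $\delta$. Clearly $\omega_f(0)=0$ and $\omega_f$ is nondecreasing. Three elementary facts will be used all the time.

First, $\omega_f$ is subadditive: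
$$\omega_f(s+t)\le\omega_f(s)+\omega_f(t)\qquad(s,t\ge0,\ s+t\le1),\tag{1}$$
because two points at distance at most $s+t$ have a point between them at distance at most $s$ from one and at most $t$ from the other. In particular $0\le\omega_f(t)-\omega_f(s)\le\omega_f(t-s)$ for $s\le t$, and the right side tends to $0$ with $t-s$ by uniform continuity. So $\omega_f$ is continuous. Second,
$$|\omega_f-\omega_g|\le2\|f-g\|_\infty,\tag{2}$$
because each difference $|f(x)-f(y)|$ changes by at most $2\|f-g\|_\infty$. Third, for nondecreasing $f$ we may stretch any pair to distance exactly $\delta$, so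
$$\omega_f(\delta)=\max_{0\le x\le1-\delta}\big(f(x+\delta)-f(x)\big).\tag{3}$$

**Proposition 1.** $f$ is Lipschitz with constant $L$ if and only if $\omega_f$ is Lipschitz with constant $L$.

**Proof.** If $f$ is $L$-Lipschitz, then $\omega_f(\delta)\le L\delta$, and (1) gives $0\le\omega_f(t)-\omega_f(s)\le\omega_f(t-s)\le L(t-s)$ for $s\le t$. Conversely, if $\omega_f$ is $L$-Lipschitz, then $|f(x)-f(y)|\le\omega_f(|x-y|)-\omega_f(0)\le L|x-y|$. $\square$

Thus a Lipschitz $f$ has a Lipschitz modulus, in particular an absolutely continuous one. What changes if $f$ is only absolutely continuous?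

**Definition.** A function $f$ on a compact interval is *absolutely continuous* (AC) if for every $\varepsilon>0$ there is $\eta>0$ such that $\sum|f(b_i)-f(a_i)|<\varepsilon$ for all finite families of nonoverlapping intervals $[a_i,b_i]$ with $\sum(b_i-a_i)<\eta$. Equivalently, $f$ is the integral of an integrable function, which is then $f'$ almost everywhere.

For example $\sqrt x$ is AC on $[0,1]$ without being Lipschitz, since it is the integral of $1/(2\sqrt x)$. Its modulus is $\omega_f(\delta)=\sqrt\delta$, because $\sqrt{x+\delta}-\sqrt x\le\sqrt\delta$ with equality at $x=0$. So here $\omega_f$ is AC too.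

The question, posed in Matteo Muratori, Jacopo Somaglia, "Moduli of continuity and absolute continuity: any relation?", arXiv:2501.00441 (2025), is this: *if $f\colon[0,1]\to[0,1]$ is AC, possibly also nondecreasing, must $\omega_f$ be AC?* As for the converse direction, it is known that there are continuous, even nondecreasing, functions $f$ that are not AC but whose $\omega_f$ is AC.

The answer to the question is no, even for nondecreasing $f$; Theorem 3 gives an example. We first look at where a proof of "yes" gets stuck, because the counterexample sits exactly there.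

## 2. Increments that pile up on the same interval

Start with nondecreasing functions for which everything can be computed. If $f$ is nondecreasing and concave, then $f(x+\delta)-f(x)$ is nonincreasing in $x$, so (3) gives $\omega_f(\delta)=f(\delta)-f(0)$. If $f$ is nondecreasing and convex, the best $x$ is $1-\delta$ and $\omega_f(\delta)=f(1)-f(1-\delta)$; for instance $x^2$ has $\omega_f(\delta)=2\delta-\delta^2$. In both cases $\omega_f$ is AC if $f$ is. The reason is that one end of the best pair never moves.

Now let $f$ be nondecreasing and AC, with no convexity. Take disjoint intervals $(a_i,b_i)$ of small total length, and let $(x_i,x_i+b_i)$ be a best pair for $b_i$ in (3). Compare with the pair $(x_i,x_i+a_i)$: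
$$\omega_f(b_i)-\omega_f(a_i)\le\big[f(x_i+b_i)-f(x_i)\big]-\big[f(x_i+a_i)-f(x_i)\big]=f(x_i+b_i)-f(x_i+a_i).$$
So each increment of $\omega_f$ is bounded by an increment of $f$ over the interval $J_i=x_i+[a_i,b_i]$, which has the same length. If all $x_i$ agree, the $J_i$ do not overlap and absolute continuity of $f$ finishes the proof. In general the $x_i$ depend on $i$, and the translated intervals $J_i$ may lie on top of each other. The definition of AC controls sums over nonoverlapping intervals only, so at this point the argument stops. Moving the left endpoint instead of the right one has the same defect.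

It helps to replace the $\varepsilon$–$\eta$ definition by a statement about images of null sets. Write $|A|$ for Lebesgue measure.

**Banach–Zaretsky theorem.** A continuous function of bounded variation on a compact interval is AC if and only if it maps null sets to null sets (see e.g. Natanson, *Theory of Functions of a Real Variable*, Ch. IX).

The Cantor function is continuous and monotone, but it maps the null Cantor set onto $[0,1]$; hence it is not AC. Since $\omega_f$ is continuous and nondecreasing, our question becomes: can $\omega_f$ map a null set onto a set of positive measure?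

## 3. Functions whose non-Lipschitz points have few differences of values

This section finds out which part of $[0,1]$ can be to blame if $\omega_f$ fails to be AC. Let $Z$ be the set of points of $[0,1]$ having no neighborhood (relative to $[0,1]$) on which $f$ is Lipschitz. Its complement is relatively open by definition, so $Z$ is closed. For $f(x)=\sqrt{|x-\frac12|}$ we have $Z=\{\frac12\}$; for Lipschitz $f$, $Z=\emptyset$. Write $f(Z)-f(Z)=\{f(x)-f(y):x,y\in Z\}$.

**Theorem 2.** Let $f\in C[0,1]$. If $f(Z)-f(Z)$ is Lebesgue null, then $\omega_f$ is AC. This holds in particular if $Z$ is countable, or if $\liminf_{\varepsilon\to0}\varepsilon^{1/2}N(\varepsilon)=0$, where $N(\varepsilon)$ is the least number of intervals of length $\varepsilon$ covering $f(Z)$. The function constructed for Theorem 3 has $N(\varepsilon)=O(\varepsilon^{-1/2})$, so "$=0$" cannot be replaced by "$<\infty$".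

The last sentence is proved in Section 5. For the rest, call $(x,y)$ *optimal for $\delta$* if $|x-y|\le\delta$ and $|f(x)-f(y)|=\omega_f(\delta)$. Let $V$ be the set of $\delta\in(0,1]$ that have no optimal pair in $Z\times Z$.

**Step 1: uniform Lipschitz control at one end.** We want, near a given $\delta_0\in V$, to be able to move an endpoint of any optimal pair at linear cost. Let $\delta_0\in V$. We claim that there are $r,L>0$ such that whenever $\delta\in(0,1]$, $|\delta-\delta_0|\le r$ and $(x,y)$ is optimal for $\delta$, the function $f$ is $L$-Lipschitz on $[x-r,x+r]\cap[0,1]$ or on $[y-r,y+r]\cap[0,1]$.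

Suppose not. Using $r=1/n$ and $L=n$ we get $\delta_n\to\delta_0$ and pairs $(x_n,y_n)$ optimal for $\delta_n$ such that $f$ is $n$-Lipschitz on neither of the $\frac1n$-neighborhoods of $x_n$ and $y_n$. Pass to a subsequence converging to $(x,y)$. By continuity of $f$ and $\omega_f$, $(x,y)$ is optimal for $\delta_0$. As $\delta_0\in V$, one of $x,y$ is not in $Z$, say $x$. Then $f$ is $\Lambda$-Lipschitz on $[x-s,x+s]\cap[0,1]$ for some $\Lambda,s>0$. For large $n$ we have $[x_n-\frac1n,x_n+\frac1n]\subset[x-s,x+s]$ and $n\ge\Lambda$, a contradiction.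

**Step 2: $V$ is open in $(0,1]$ and $\omega_f$ is locally Lipschitz on $V$.** With $r,L$ from Step 1, if $|\delta-\delta_0|\le r$ then every optimal pair for $\delta$ has an endpoint outside $Z$. So $\delta\in V$, and $V$ is open in $(0,1]$.

Let $a<b$ lie in $(\delta_0-\frac r2,\delta_0+\frac r2)\cap(0,1]$ and let $(x,y)$ be optimal for $b$. If $|x-y|\le a$, then $\omega_f(a)\ge|f(x)-f(y)|=\omega_f(b)$, so $\omega_f(a)=\omega_f(b)$. Otherwise take the endpoint around which $f$ is $L$-Lipschitz and move it toward the other one by $|x-y|-a$. This is a positive number, at most $b-a<r$ and less than $|x-y|$, so the moved point stays in $[0,1]$ and in the region of Lipschitz control. The new pair has distance $a$, and its difference of values is at least $\omega_f(b)-L(b-a)$ in absolute value. Hence $\omega_f(b)-\omega_f(a)\le L(b-a)$.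

**Step 3: null sets go to null sets.** $V$ is a countable union of compact intervals (possibly degenerate), and on each of them $\omega_f$ is Lipschitz. So $\omega_f$ maps null subsets of $V$ to null sets. If $\delta\in(0,1]\setminus V$, there is an optimal pair in $Z\times Z$, so $\omega_f(\delta)\in f(Z)-f(Z)$ (a symmetric set). If that set is null, then $\omega_f$ maps every null set to a null set, and it is AC by the Banach–Zaretsky theorem.

**Step 4: the two special cases.** If $Z$ is countable, so is $f(Z)-f(Z)$. If $f(Z)$ is covered by $N(\varepsilon)$ intervals of length $\varepsilon$, then $f(Z)-f(Z)$ is covered by $N(\varepsilon)^2$ intervals of length $2\varepsilon$, so its measure is at most $2\big(\varepsilon^{1/2}N(\varepsilon)\big)^2$, and the liminf of this is $0$ by assumption. $\square$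

So a counterexample must have $|f(Z)-f(Z)|>0$. If $f$ is AC and $Z$ is null, then $f(Z)$ is null. But the difference set of a null set need not be null, and here the door is open.

## 4. Two null sets of values whose sum is an interval

Here is the arithmetic fact behind the counterexample. Every number in $[0,1]$ has a base-4 expansion with digits in $\{0,1,2,3\}$, and each such digit is uniquely $a+b$ with $a\in\{0,1\}$, $b\in\{0,2\}$. So
$$\Big\{\sum a_i4^{-i}:a_i\in\{0,1\}\Big\}+\Big\{\sum b_i4^{-i}:b_i\in\{0,2\}\Big\}=[0,1],$$
although the two sets on the left are null: the first is covered by $2^n$ intervals of length $4^{-n}/3$ for every $n$, and the second is twice the first.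

The plan is to build a nondecreasing $F$ with a cluster of bad points near $\frac14$ and another near $\frac34$. Its values on the left cluster should be the negatives of the numbers $\sum a_i4^{-i}$, and its values on the right cluster should be a constant plus the numbers $\sum b_i4^{-i}$. The differences of values then fill an interval. To make $\omega_F$ fail to be AC, the corresponding *distances* must form a null set. So the positions are written in base 16 with the same digits.

**Theorem 3.** There is a nondecreasing AC function $f\colon[0,1]\to[0,1]$, $\frac12$-Hölder, with $\omega_f$ not AC. On $[\frac12,1]$, $\omega_f$ is a nonconstant Cantor-type function: it is constant on each component of the complement of a closed null set.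

In particular the answer to the question is no, both for general and for nondecreasing $f$.

**Step 1: the target function $\Phi$.** This step constructs the function that will appear as $\omega_F(\frac12+t)$ up to a constant. Let
$$E=\Big\{\sum_{i\ge1}c_i16^{-i}:c_i\in\{0,1,2,3\}\Big\}\subset[0,\tfrac15],\qquad\Phi\Big(\sum c_i16^{-i}\Big)=\sum c_i4^{-i}\ \text{ on }E.$$
Suppose two digit sequences first differ at place $i$, with $c_i'-c_i=k\in\{1,2,3\}$. Since $\sum_{j>i}3\cdot16^{-j}=16^{-i}/5$ and $\sum_{j>i}3\cdot4^{-j}=4^{-i}$, the corresponding points satisfy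
$$t'-t\ge16^{-i}(k-\tfrac15)>0,\qquad4^{-i}(k-1)\le\Phi(t')-\Phi(t)\le4^{-i}(k+1).$$
The first inequality shows that distinct sequences give distinct points, so $\Phi$ is well defined on $E$; the second shows that it is nondecreasing there. For $k=1,2,3$ the numbers $(k+1)^2$ are $4,9,16$ and the numbers $9(k-\frac15)$ are $7.2,\,16.2,\,25.2$. Hence $k+1\le3\sqrt{k-\frac15}$, and
$$\Phi(t')-\Phi(t)\le3\sqrt{t'-t}\qquad(t<t'\text{ in }E).\tag{4}$$
The set $E$ is compact, as a continuous image of $\{0,1,2,3\}^{\mathbb N}$. It is null, being covered by $4^n$ intervals of length $16^{-n}/5$ for every $n$. And $\Phi(E)=[0,1]$ by base-4 expansions.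

Extend $\Phi$ to $\mathbb R$ by
$$\Phi(t)=\Phi\big(\max(E\cap[0,t])\big)\ (t\ge0),\qquad\Phi(t)=0\ (t<0).$$
(Note $0\in E$.) Then $\Phi$ is nondecreasing and constant on each component of $\mathbb R\setminus E$. We check that the Hölder bound survives:
$$\Phi(t')-\Phi(t)\le3\sqrt{t'-t}\qquad(t<t'\text{ in }\mathbb R).\tag{5}$$
If $t'<0$ the left side is $0$. Let $t'\ge0$ and $e'=\max(E\cap[0,t'])$. If $e'\le t$, then $\Phi(t')=\Phi(e')\le\Phi(t)$. So let $e'>t$. If $t<0$, then (4) gives $\Phi(t')-\Phi(t)=\Phi(e')-\Phi(0)\le3\sqrt{e'}\le3\sqrt{t'-t}$. If $t\ge0$, put $e''=\min(E\cap[t,e'])$ and $e=\max(E\cap[0,t])$, so that no point of $E$ lies in $(e,e'')$. Then $\Phi(e)=\Phi(e'')$: otherwise a value strictly between them would be attained at some point of $E$, because $\Phi(E)=[0,1]$, and monotonicity on $E$ would place that point in $(e,e'')$. Hence $\Phi(t')-\Phi(t)=\Phi(e')-\Phi(e'')\le3\sqrt{e'-e''}\le3\sqrt{t'-t}$.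

**Step 2: what the two halves of $F$ must satisfy.** Let
$$S=\Big\{\sum a_i16^{-i}:a_i\in\{0,1\}\Big\}\subset[0,\tfrac1{15}],\qquad R=\Big\{\sum b_i16^{-i}:b_i\in\{0,2\}\Big\}\subset[0,\tfrac2{15}].$$
Both are compact, $S+R=E$, and, because no carries occur,
$$\Phi(\sigma+\rho)=\Phi(\sigma)+\Phi(\rho)\qquad(\sigma\in S,\ \rho\in R).\tag{6}$$
The sets $\Phi(S)$ and $\Phi(R)=2\Phi(S)$ are the two null sets from the start of this section. Suppose we have functions $h_S,h_R$ on $\mathbb R$, nondecreasing and AC, equal to $\Phi$ on $S$ and on $R$ respectively, such that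
$$h_S(s)+h_R(r)\le\Phi(s+r)\qquad(s,r\in\mathbb R).\tag{7}$$
Place $-h_S$, reflected, around $\frac14$ and $h_R$ around $\frac34$. Then (7) says that no pair at distance $\frac12+t$ does better than $\Phi(t)$ plus a constant, and (6) says that this is reached for $t\in E$.

What should $h_S$ be in the gaps of $S$? The first thing to try is linear interpolation, which would be AC. It violates (7). The first gap of $S$ runs from $\frac1{240}$ (digits $0,1,1,\dots$) to $\frac1{16}$, with $\Phi$-values $\frac1{12}$ and $\frac14$. At its midpoint $s=\frac1{30}$ the interpolation gives $\frac16$. Take $r=\frac1{120}\in R$ (digits $0,2,2,\dots$), where $\Phi(r)=\frac16$. Then $s+r=\frac1{24}$ lies between $\frac1{80}$ (digits $0,3,3,\dots$) and $\frac1{16}$, which are consecutive points of $E$. So $\Phi(s+r)=\frac14$, while the left side of (7) would be $\frac16+\frac16=\frac13$. The function $h_S$ must drop much faster just to the left of a point of $S$. Estimate (5) tells us a rate at which it may drop: a square root.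

**Step 3: the two halves.** Writing $t^+=\max(t,0)$, define on $\mathbb R$
$$h_S(s)=\max_{\sigma\in S}\big[\Phi(\sigma)-3\sqrt{(\sigma-s)^+}\,\big],\qquad h_R(r)=\max_{\rho\in R}\big[\Phi(\rho)-3\sqrt{(\rho-r)^+}\,\big].$$
The maxima exist because $\Phi$ is continuous on the compact sets $S$ and $R$. We verify four properties.

(a) *$h_S,h_R$ are nondecreasing and $\frac12$-Hölder with constant $3$.* Each function in the maximum is nondecreasing in $s$. It is $\frac12$-Hölder with constant $3$, because $|\sqrt\alpha-\sqrt\beta|\le\sqrt{|\alpha-\beta|}$ and $s\mapsto(\sigma-s)^+$ is $1$-Lipschitz. Both properties pass to maxima.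

(b) *$h_S=\Phi$ on $S$ and $h_R=\Phi$ on $R$.* At $\sigma_0\in S$, the choice $\sigma=\sigma_0$ gives $h_S(\sigma_0)\ge\Phi(\sigma_0)$. Conversely $\Phi(\sigma)-3\sqrt{(\sigma-\sigma_0)^+}\le\Phi(\sigma_0)$ for every $\sigma\in S$, by (5) if $\sigma>\sigma_0$ and by monotonicity otherwise. The same works for $R$.

(c) *Inequality (7) holds.* Let $\sigma,\rho$ be maximizers for $s,r$, and put $\tau_1=(\sigma-s)^+$, $\tau_2=(\rho-r)^+$. Since $\sigma-\tau_1=\min(\sigma,s)\le s$ and likewise $\rho-\tau_2\le r$, we have $\sigma+\rho-\tau_1-\tau_2\le s+r$. Using (6), then $\sqrt{\tau_1}+\sqrt{\tau_2}\ge\sqrt{\tau_1+\tau_2}$, then (5), then monotonicity,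
$$h_S(s)+h_R(r)=\Phi(\sigma+\rho)-3\sqrt{\tau_1}-3\sqrt{\tau_2}\le\Phi(\sigma+\rho)-3\sqrt{\tau_1+\tau_2}\le\Phi(\sigma+\rho-\tau_1-\tau_2)\le\Phi(s+r).$$

(d) *$h_S,h_R$ are AC on $[-\frac14,\frac14]$.* Let $[p,q]$ be a compact interval disjoint from $S$, and $d=\operatorname{dist}(q,S)>0$. On $[p,q]$ the function in the maximum belonging to $\sigma$ is constant if $\sigma<p$. If $\sigma>q$, its derivative is $\frac32(\sigma-s)^{-1/2}\le\frac32d^{-1/2}$, because $\sigma-s\ge\sigma-q\ge d$. So $h_S$ is Lipschitz on $[p,q]$. As $\mathbb R\setminus S$ is a countable union of such intervals, $h_S$ maps null subsets of $\mathbb R\setminus S$ to null sets. And $h_S(S)=\Phi(S)$ is null. So $h_S$ maps null sets to null sets; being continuous and monotone, it is AC by Banach–Zaretsky. The argument for $h_R$ is the same.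

**Step 4: gluing and computing $\omega_F$ on $[\frac12,1]$.** Let $A=-h_S(-\frac14)-h_R(-\frac14)$ and
$$F(x)=-h_S(\tfrac14-x)\ \ (0\le x\le\tfrac12),\qquad F(x)=A+h_R(x-\tfrac34)\ \ (\tfrac12\le x\le1).$$
At $x=\frac12$ both formulas give $-h_S(-\frac14)$. So $F$ is continuous, nondecreasing and AC. For $x<\frac12<y$ we have $F(y)-F(x)\le3\sqrt{\frac12-x}+3\sqrt{y-\frac12}\le3\sqrt2\sqrt{y-x}$, so $F$ is $\frac12$-Hölder.

Let $t\in[0,\frac12]$ and let $x,y\in[0,1]$ with $y-x=\frac12+t$. Then $x\le\frac12\le y$. Put $s=\frac14-x$ and $r=y-\frac34$; then $s+r=t$, and (7) gives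
$$F(y)-F(x)=A+h_R(r)+h_S(s)\le A+\Phi(t).$$
Hence $\omega_F(\frac12+t)\le A+\Phi(t)$ by (3). If $t\in E$, write $t=\sigma+\rho$ with $\sigma\in S$, $\rho\in R$, and take $x=\frac14-\sigma$, $y=\frac34+\rho$, both in $[0,1]$. By (b) and (6) equality holds. If $t\in[0,\frac12]\setminus E$ and $e=\max(E\cap[0,t])$, then $\omega_F(\frac12+t)\ge\omega_F(\frac12+e)=A+\Phi(e)=A+\Phi(t)$. Altogether
$$\omega_F(\tfrac12+t)=A+\Phi(t)\qquad(0\le t\le\tfrac12).\tag{8}$$

**Step 5: conclusion.** By (8), $\omega_F$ maps the null set $\frac12+E$ onto $A+\Phi(E)=[A,A+1]$. So $\omega_F$ is not AC. It is constant on the components of $[\frac12,1]\setminus(\frac12+E)$, and it increases by $1$ on $[\frac12,1]$. Finally $F(1)-F(0)=\omega_F(1)>0$, and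
$$f=\frac{F-F(0)}{F(1)-F(0)}$$
is nondecreasing, AC, $\frac12$-Hölder and maps $[0,1]$ to $[0,1]$. Its modulus $\omega_f=\omega_F/(F(1)-F(0))$ is not AC. $\square$

We can now see the pile-up of Section 2 concretely. Fixing the first $n$ digits, $E$ is covered by $4^n$ intervals of length $16^{-n}/5$, and $\Phi$ rises by exactly $4^{-n}$ on each of them, $1$ in total. The optimal pairs (8) came from have their left ends in $2^n$ small clusters and their right ends in $2^n$ small clusters, and each cluster is used together with $2^n$ clusters on the other side. The values of $F$ on the left clusters lie in $2^n$ intervals of length $4^{-n}/3$, of total length only $2^{-n}/3$.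

## 5. The exponent $\frac12$ in Theorem 2 is attained

We prove the last sentence of Theorem 2. For the function $F$ of Section 4, property (d) shows that $F$ is Lipschitz near every point outside $(\frac14-S)\cup(\frac34+R)$. This includes $x=\frac12$, where $F$ is Lipschitz on both sides since $-\frac14\notin S\cup R$. So $Z\subset(\frac14-S)\cup(\frac34+R)$ and, by (b),
$$F(Z)\subset(-\Phi(S))\cup(A+\Phi(R)).$$
Here $\Phi(S)$ is covered by $2^n$ intervals of length $4^{-n}/3$ and $\Phi(R)$ by $2^n$ intervals of length $\frac23 4^{-n}$. So $N(4^{-n})\le2\cdot2^n$. If $4^{-n}\le\varepsilon<4^{-n+1}$, then $2^{n-1}<\varepsilon^{-1/2}$ and $N(\varepsilon)\le N(4^{-n})\le2^{n+1}\le4\varepsilon^{-1/2}$. Hence $N(\varepsilon)=O(\varepsilon^{-1/2})$. Replacing $F$ by the normalized function $f$ only rescales $\varepsilon$ by a constant factor. Since $\omega_f$ is not AC, the hypothesis $\liminf\varepsilon^{1/2}N(\varepsilon)=0$ cannot be weakened to $\liminf\varepsilon^{1/2}N(\varepsilon)<\infty$. $\square$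

## 6. Purely singular moduli: statement, and the limit set by Lipschitz functions

In Theorem 3 the modulus misbehaves on $[\frac12,1]$, and $f$ is $\frac12$-Hölder. Could a stronger integrability of $f'$, or a better modulus at $0$, save absolute continuity? And is the example exceptional? The second main result answers both questions. We need three notions.

A nondecreasing continuous function $w$ on $[0,1]$ is *purely singular* if $w'=0$ almost everywhere; equivalently, the measure $dw$ is carried by a Lebesgue null set. The Cantor function is an example. A purely singular $w$ that is also AC is constant.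

A subset of a complete metric space is *residual* if it contains a countable intersection of dense open sets. By Baire's theorem such an intersection is dense. The irrational numbers are residual in $\mathbb R$.

$W^{1,p}(0,1)$, $1\le p<\infty$, is the space of AC functions on $[0,1]$ with $f'\in L^p$; the norm $|f(0)|+\|f'\|_{L^p}$ is equivalent to the usual one. For $p=1$ it consists of all AC functions.

**Theorem 4.** Let $\Theta\colon[0,\infty)\to[0,\infty)$ be any locally bounded Borel function and $\psi\colon(0,1]\to(0,\infty)$ any function with $\psi(\delta)/\delta\to\infty$ as $\delta\to0$. For every nondecreasing continuous piecewise linear $f_0$ on $[0,1]$ and every $\varepsilon>0$ there is a nondecreasing AC function $f$ with $f(0)=f_0(0)$, $\int_0^1|f'-f_0'|<\varepsilon$, $\int_0^1\Theta(f')<\infty$, $\omega_f\le\psi$ near $0$, and $\omega_f$ purely singular on $[0,1]$. Moreover, for $1\le p<\infty$, $\omega_f$ is purely singular for all $f$ in a residual subset of the space of nondecreasing $f\in W^{1,p}(0,1)$; for $p=1$ these are the nondecreasing AC functions.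

For instance, $\Theta(t)=e^t$ gives an $f$ with $f'\in L^p$ for every $p<\infty$. The choice $f_0(x)=\frac14+\frac x2$ and $\varepsilon<\frac14$ gives $f(0)=\frac14$, $f(1)<\frac34+\frac14=1$ and $f(1)-f(0)>\frac14$. Such an $f$ maps $[0,1]$ to $[0,1]$ and is nonconstant, so its purely singular modulus is not AC.

The growth condition on $\psi$ cannot be relaxed.

**Proposition 5.** If $\liminf_{\delta\to0}\psi(\delta)/\delta<\infty$ and $\omega_f\le\psi$ near $0$, then $f$ is Lipschitz, and hence $\omega_f$ is Lipschitz.

**Proof.** There are $C$ and $\delta_k\to0$ with $\omega_f(\delta_k)\le\psi(\delta_k)\le C\delta_k$. Two points at distance at most $t$ can be joined by at most $t/\delta_k+1$ steps of length at most $\delta_k$. So $\omega_f(t)\le(t/\delta_k+1)\,\omega_f(\delta_k)\le Ct+C\delta_k$. Let $k\to\infty$: $\omega_f(t)\le Ct$. Thus $f$ is Lipschitz, and Proposition 1 applies. $\square$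

## 7. An open condition that forces singularity in the limit

The strategy for Theorem 4 is to describe pure singularity by countably many conditions that are stable under small sup-norm perturbations, and then to show that each condition can be reached by a small change of $f$.

Let PL be the set of nondecreasing continuous piecewise linear functions on $[0,1]$. For $\eta>0$ let $G_\eta$ be the set of nondecreasing continuous $f$ for which there are finitely many disjoint closed intervals $[a_i,b_i]\subset[0,1]$ (possibly degenerate) with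
$$\sum(b_i-a_i)<\eta,\qquad\sum\big(\omega_f(b_i)-\omega_f(a_i)\big)>\omega_f(1)-\eta.\tag{9}$$
In words: up to $\eta$, all the growth of $\omega_f$ happens on a set of length less than $\eta$.

$G_\eta$ is open in the sup norm among nondecreasing continuous functions. Indeed, keep the $n$ intervals belonging to $f$. By (2), passing from $f$ to $g$ changes the sum in (9) by at most $4n\|f-g\|_\infty$ and $\omega(1)$ by at most $2\|f-g\|_\infty$. Since the second inequality in (9) is strict, it persists for $g$ close to $f$.

**Lemma 6.** If $f\in\bigcap_{n\ge1}G_{2^{-n}}$, then $\omega_f$ is purely singular.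

**Proof.** Let $U_n$ be the union of the intervals for $\eta=2^{-n}$. Since $\sum|U_n|<\infty$, the set $\limsup U_n$ of points lying in infinitely many $U_n$ is Lebesgue null. The measure $\mu=d\omega_f$ has total mass $\omega_f(1)$ and no atoms, so $\mu(U_n^c)<2^{-n}$. Therefore $\mu\big(\bigcap_{k\ge n}U_k^c\big)\le\inf_{k\ge n}2^{-k}=0$ for every $n$. The union of these sets over $n$ is the complement of $\limsup U_n$, so $\mu$ is carried by the null set $\limsup U_n$. Hence $\omega_f'=0$ a.e. $\square$

Everything now rests on the following lemma, whose proof occupies the next section.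

**Lemma 7.** Let $f\in$ PL, $0<\eta<1$, $M=1+\max f'$, $K=8M/\eta$. For every $\rho\in(0,1)$ there is $g\in\mathrm{PL}\cap G_\eta$ with $g(0)=f(0)$, $0\le g'\le K$, and $|g'-f'|\le\rho$ outside a set of measure $\le\rho$.

Note that $K$ does not depend on $\rho$. So $g'$ is close to $f'$ in every $L^p$, $p<\infty$, if $\rho$ is small.

## 8. Staircases in $\omega_g$ from modifications on a small set

Fix $f,\eta,M,K,\rho$ as in Lemma 7. The modulus of a piecewise linear function is piecewise linear; where its slope is $\lambda$, we want to replace it by a staircase with average slope $\lambda$ whose rises occupy only a small fraction $\theta$ of the length. Doing so directly, by replacing each linear piece of $f$ of slope $\lambda$ by a staircase of average slope $\lambda$, is not allowed. The derivative of such a piece would take only the values $0$ and $\lambda/\theta$, never a value close to $\lambda$, so $g'$ would be far from $f'$ almost everywhere on that piece.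

The way out is the digit trick of Section 4 in a simpler form. For a typical $\delta$ the best pair of a generic piecewise linear function has one end at a vertex and the other inside a linear piece. Up to a constant, write $\delta$ as a multiple of a large period $mu$ plus a remainder in $[0,mu)$. A complete staircase covering one period is placed in a tiny neighborhood of the vertex; it realizes the remainders. The linear piece only has to touch the staircase at the multiples of $mu$ and to stay below it elsewhere. This can be done with derivative $\lambda$ except on a fraction $O(1/m)$ of its length. Two complications remain: a vertex may be used together with pieces of several different slopes, and a piece may be used from either side. The steps below handle them.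

**Step 1: general position.** The aim is a generic approximation $f_1$ of $f$ for which the best pair is unique for all but finitely many $\delta$. Let $v_i=i/N$ and $\sigma_i=[v_{i-1},v_i]$, where $N\ge2$ is so large that $M/N<\eta/4$ and that those $\sigma_i$ whose interior contains a breakpoint of $f$ have total length at most $\rho/2$. Put $\bar\lambda_i=N(f(v_i)-f(v_{i-1}))\in[0,M-1]$. Choose
$$\lambda_i\in(\bar\lambda_i,\bar\lambda_i+\rho),\qquad H_i=f(0)+\frac1N\sum_{q\le i}\lambda_q,$$
and let $f_1$ be the function that is linear on each $\sigma_i$ with $f_1(v_i)=H_i$. Then $0<\lambda_i<M$, $f_1(0)=f(0)$, and $|f_1'-f'|\le\rho$ off a set of measure at most $\rho/2$. The choice of $(\lambda_1,\dots,\lambda_N)$ ranges over a nonempty open box, so we may also require that none of the following linear forms vanishes, provided that none of them is identically zero: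

* $\lambda_i-\lambda_j$ for $i\ne j$;
* $\sum_{q=a+1}^{a'}\lambda_q-(a'-a)\lambda_i$ for $a<a'\le i-2$ and for $i+1\le a<a'$;
* $\sum_{q=a+1}^{i-1}\lambda_q-\sum_{q=i}^b\lambda_q+(a+b-2i+2)\lambda_i$ for $a\le i-2$, $b\ge i+1$.

They are indeed nontrivial: in the second form $\lambda_i$ does not occur in the sum and has coefficient $-(a'-a)\ne0$; in the third, $\lambda_{i-1}$ has coefficient $1$.

For $\delta\in(\frac1N,1)\setminus\frac1N\mathbb Z$ let $\varphi_\delta(x)=f_1(x+\delta)-f_1(x)$ on $[0,1-\delta]$. If neither $x$ nor $x+\delta$ is a grid point, then $x$ is interior to $[0,1-\delta]$, the points $x,x+\delta$ lie inside different segments, and $\varphi_\delta'(x)$ is a difference of two distinct slopes, so it is not $0$. Hence $\varphi_\delta$ can be maximal only at points of the following types: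

* $\mathrm L(a,i)$: $x=v_a$ and $x+\delta\in\sigma_i^\circ$, so $a\le i-2$ (as $\delta>\frac1N$), with value $H_{i-1}+\lambda_i(v_a+\delta-v_{i-1})-H_a$;
* $\mathrm R(b,i)$: $x+\delta=v_b$ and $x\in\sigma_i^\circ$, so $b\ge i+1$, with value $H_b-H_{i-1}-\lambda_i(v_b-\delta-v_{i-1})$.

As functions of $\delta$ these values are affine with slope $\lambda_i$. Distinct types give distinct affine functions. For different $i$ the slopes differ. For equal $i$ the following constants are, up to sign and the factor $\frac1N$, nonzero by the second and third forms: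
$$\mathrm L(a,i)-\mathrm L(a',i)=H_{a'}-H_a-\tfrac{a'-a}N\lambda_i,\qquad\mathrm R(b,i)-\mathrm R(b',i)=-(H_{b'}-H_b)+\tfrac{b'-b}N\lambda_i,$$
$$\mathrm L(a,i)-\mathrm R(b,i)=(H_{i-1}-H_a)-(H_b-H_{i-1})+\tfrac{a+b-2i+2}N\lambda_i.$$
Let $D$ be the finite set consisting of $\frac1N\mathbb Z\cap[0,1]$ and all crossing points of these affine functions. A type and $\delta$ determine $x$, so two different maximizers for the same $\delta$ would have different types with equal values. So for $\delta\in(\frac1N,1)\setminus D$ the maximizer is unique. On a component $I$ of $(\frac1N,1)\setminus D$ the types that can occur at all are the same for every $\delta$, since $v_a+\delta\in\sigma_i^\circ$ and $v_b-\delta\in\sigma_i^\circ$ are conditions that change only at grid values of $\delta$. Their values never cross on $I$. Therefore the type of the maximizer is constant on $I$.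

Put $\lambda_0=\lambda_{N+1}=0$. Then
$$\mathrm L(a,i)\text{ is the type of a maximizer}\Rightarrow\lambda_a<\lambda_i<\lambda_{a+1};\qquad\mathrm R(b,i)\text{ likewise}\Rightarrow\lambda_{b+1}<\lambda_i<\lambda_b.\tag{10}$$
In type $\mathrm L(a,i)$ we can move $x=v_a$ to the right, so the right derivative $\lambda_i-\lambda_{a+1}$ of $\varphi_\delta$ is $\le0$. If $a\ge1$ the left derivative $\lambda_i-\lambda_a$ is $\ge0$; if $a=0$, then $\lambda_0=0<\lambda_i$. The slopes are distinct, so the inequalities are strict. In type $\mathrm R(b,i)$ we can move $x$ to the left, so $\lambda_b-\lambda_i\ge0$. If $b<N$ the right derivative $\lambda_{b+1}-\lambda_i$ is $\le0$; if $b=N$, then $\lambda_{N+1}=0<\lambda_i$.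

As a check, let $N=2$ and $\delta\in(\frac12,1)$. Then $x\in\sigma_1$, $x+\delta\in\sigma_2$, and $\varphi_\delta'=\lambda_2-\lambda_1$. If $\lambda_2<\lambda_1$ the maximizer is $x=0$, of type $\mathrm L(0,2)$, and (10) reads $0<\lambda_2<\lambda_1$. If $\lambda_2>\lambda_1$ it is $x=1-\delta$, of type $\mathrm R(2,1)$, and (10) reads $0<\lambda_1<\lambda_2$.

Call $v_a$ a *left vertex* if $\lambda_a<\lambda_{a+1}$ and a *right vertex* if $\lambda_a>\lambda_{a+1}$. Every vertex $v_0,\dots,v_N$ is exactly one of these; $v_0$ is left and $v_N$ is right. By (10), type $\mathrm L(a,i)$ involves a left vertex $v_a$, and type $\mathrm R(b,i)$ a right vertex $v_b$.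

**Step 2: safety margins.** We now make the position of the maximizers robust under perturbation. Let $n_I$ be the number of components $I$. Choose compact intervals $I'\subset I$, one in each, with $M\sum|I\setminus I'|<\eta/4$. Choose $\nu\in(0,\frac1{4N})$ so small that for $\delta\in I'$
$$v_a+\delta\in[v_{i-1}+2\nu,v_i-2\nu]\ (\text{type }\mathrm L(a,i)),\qquad v_b-\delta\in[v_{i-1}+2\nu,v_i-2\nu]\ (\text{type }\mathrm R(b,i)).\tag{11}$$
This is possible because $I'$ is compact and the points on the left lie in the open segment. On the compact set of $(\delta,x)$ with $\delta\in I'$, $0\le x\le1-\delta$ and $|x-v_a|\ge\nu$ (type L), respectively $|x+\delta-v_b|\ge\nu$ (type R), the continuous function $\omega_{f_1}(\delta)-\varphi_\delta(x)$ is positive by uniqueness of the maximizer. So there is $\kappa>0$, the same for all $I$, with $\varphi_\delta(x)\le\omega_{f_1}(\delta)-\kappa$ there. Suppose $g$ is nondecreasing and $\|g-f_1\|_\infty<\kappa/4$. At such a point $(\delta,x)$,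
$$g(x+\delta)-g(x)<\varphi_\delta(x)+\tfrac\kappa2\le\omega_{f_1}(\delta)-\tfrac\kappa2<\omega_g(\delta).$$
Consequently, for $\delta\in I'$,
$$\text{every maximizer }x\text{ of }g(x+\delta)-g(x)\text{ has }|x-v_a|<\nu\ (\text{type L}),\ \text{resp. }|x+\delta-v_b|<\nu\ (\text{type R}).\tag{12}$$

**Step 3: the staircase $T$ and the profile $P$.** These are the two building blocks: $T$ will be used at vertices and $P$ along segments. Let $\theta=\eta/4<\frac14$, $u>0$, and let $m\ge8$ be an even integer. Define
$$T(s)=\max_{k\in\mathbb Z}\Big[ku-\frac{(ku-s)^+}\theta\Big].$$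
Shifting $k$ gives $T(s+u)=T(s)+u$. For $0\le s\le u$ the term $k=0$ is $0$ and $k=1$ gives $u-(u-s)/\theta$. Terms with $k<0$ are negative, and for $k\ge2$ the term is smaller than that for $k-1$, by $u/\theta-u>0$. So
$$T=0\text{ on }[0,(1-\theta)u],\qquad T(s)=\frac{s-(1-\theta)u}\theta\text{ on }[(1-\theta)u,u].$$
It follows that $T$ is nondecreasing with slopes $\le1/\theta$ and $T(0)=0$. Also
$$s-u\le T(s)\le s\quad(s\in\mathbb R),\qquad T\le0\text{ on }(-\infty,0].\tag{13}$$
On $[0,u]$ the first holds since $T\ge0\ge s-u$ and since $T$ is convex there with $T(0)=0$, $T(u)=u$. It extends to $\mathbb R$ by $T(s+u)=T(s)+u$. Finally $T$ is superadditive: if $k,l$ are maximizing integers for $s,r$, then, since $\alpha^++\beta^+\ge(\alpha+\beta)^+$,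
$$T(s)+T(r)=ku-\frac{(ku-s)^+}\theta+lu-\frac{(lu-r)^+}\theta\le(k+l)u-\frac{((k+l)u-s-r)^+}\theta\le T(s+r).\tag{14}$$

Now let $P(0)=0$, $P(s+mu)=P(s)+mu$, with $P'$ equal to

* $0$ on $[0,u]$;
* $1$ on $[u,\frac{mu}2-u]$;
* $0$ on $[\frac{mu}2-u,\frac{mu}2]$;
* $\frac{1+\theta}\theta$ on $[\frac{mu}2,\frac{mu}2+\theta u]$;
* $1$ on $[\frac{mu}2+\theta u,mu-\theta u]$;
* $\frac{1+\theta}\theta$ on $[mu-\theta u,mu]$.

The increment over a period is $(\frac{mu}2-2u)+(1+\theta)u+(\frac{mu}2-2\theta u)+(1+\theta)u=mu$, so the definition is consistent. We need four facts.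

(P1) *$P\le T$ on $\mathbb R$.* By quasi-periodicity it is enough to look at $[0,mu]$. On $[0,u]$, $P=0\le T$. On $[u,mu-\theta u]$ we have $s-P(s)\ge u$: this difference is $u$ at $s=u$, constant up to $\frac{mu}2-u$, and rises to $2u$ at $\frac{mu}2$. It then falls with slope $-\frac1\theta$ over a length $\theta u$ back to $u$, and stays constant. So $P(s)\le s-u\le T(s)$ by (13). On $[mu-\theta u,mu]$ both functions are linear. At the left end $P=(m-1)u-\theta u<(m-1)u=T$, and at the right end both equal $mu$.

(P2) *$P=T$ on $mu\mathbb Z$*, since both equal the identity there.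

(P3) *$P(\frac{mu}2)-P(\frac{mu}2-s)=P(s)$ for all $s\in\mathbb R$.* Both sides vanish at $s=0$, so it suffices that $P'(\frac{mu}2-s)=P'(s)$ a.e. The map $s\mapsto\frac{mu}2-s$ reflects $[0,\frac{mu}2]$ onto itself and exchanges its two end pieces of length $u$, where $P'=0$. Modulo $mu$, it reflects $[\frac{mu}2,mu]$ onto itself and exchanges its two end pieces of length $\theta u$, where $P'=\frac{1+\theta}\theta$. Elsewhere $P'=1$.

(P4) *$P'\ne1$ on a fraction $\frac{2+2\theta}m\le\frac3m$ of each period, and $0\le P'\le\frac2\theta$.*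

**Step 4: the function $g$.** We assemble $g$ from $f_1$, with $P$ along segments and pieces of $T$ at vertices. Let $mu=(\frac1N-2\nu)/k$ with $k\in\mathbb N$ so large that $(Nm+2)u<\nu$. Put $z_i=v_{i-1}+\nu$ and $\sigma_i^\nu=[v_{i-1}+\nu,v_i-\nu]$, an interval of length $kmu$. Define $g$ by $g(0)=f(0)$ and $g'=f_1'$, with the following exceptions.

* *On $\sigma_i^\nu$, for all $i$:* $g(z_i+s)=g(z_i)+\lambda_iP(s)$, $0\le s\le kmu$.
* *At a left vertex $v_a$:* let $\mu_1<\dots<\mu_p$ be those slopes $\lambda_i$ that lie in $(\lambda_a,\lambda_{a+1})$, and $c_j=v_a+u+jmu$ for $0\le j\le p$. Let $g'=0$ on $[v_a,c_0]$; let $g(x)=g(c_j)-\mu_jT(c_j-x)$ on $[c_{j-1},c_j]$ for $1\le j\le p$; let $g'=\lambda_{a+1}/\theta$ on $[c_p,c_p+u]$.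
* *At a right vertex $v_b$ (the mirror image):* let $\mu_1<\dots<\mu_p$ be those slopes $\lambda_i$ that lie in $(\lambda_{b+1},\lambda_b)$, and $c_j=v_b-u-jmu$. Let $g'=0$ on $[c_0,v_b]$; let $g(x)=g(c_j)+\mu_jT(x-c_j)$ on $[c_j,c_{j-1}]$ for $1\le j\le p$; let $g'=\lambda_b/\theta$ on $[c_p-u,c_p]$.

Since $T(mu)=mu$, the piece number $j$ raises $g$ by $\mu_jmu$. So at a left vertex the definition amounts to $g(c_j)=g(c_{j-1})+\mu_jmu$ and $g(x)=g(c_{j-1})+\mu_j(mu-T(c_j-x))$, and similarly at a right vertex. The chain of pieces with increasing $\mu_j$ lets one vertex serve all the slopes that (10) allows. As $p\le N$, the modification at a vertex has length at most $(Nm+2)u<\nu$. It lies to the right of a left vertex and to the left of a right vertex. So all modified sets are disjoint up to endpoints.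

We have $g\in$ PL and $0\le g'\le2M/\theta=8M/\eta=K$. The set where $g'\ne f_1'$ has measure at most $\frac3m+(N+1)(Nm+2)u$. Since $f_1'$ and $g'$ both lie in $[0,K]$, $\|g-f_1\|_\infty$ is at most $K$ times this measure. Choosing first $m$ large and then $k$ large (so $u$ small), we make the measure at most $\rho/2$ and $\|g-f_1\|_\infty$ as small as we like. So we may assume
$$\|g-f_1\|_\infty<\frac\kappa4,\qquad4(n_I+1)\|g-f_1\|_\infty<\frac\eta4,\qquad2n_I\theta u<\theta.\tag{15}$$
Outside a set of measure at most $\frac\rho2+\frac\rho2$ we have $g'=f_1'$ and $|f_1'-f'|\le\rho$. So all assertions of Lemma 7 hold except that $g\in G_\eta$ remains to be shown.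

**Step 5: the inequality at a vertex.** This is the analogue of "$\Phi$ on $S$, below $\Phi$ elsewhere": seen from $c_j$, the function $g$ is dominated by the staircase of slope $\mu_j$, with equality along a whole period.

**Lemma 8.** At a left vertex $v_a$, for $1\le j\le p$ and all $x\in[v_a-\nu,v_a+\nu]\cap[0,1]$,
$$g(c_j)-g(x)\le\mu_jT(c_j-x),\quad\text{with equality for }x\in[c_{j-1},c_j].\tag{16}$$
At a right vertex $v_b$, for $1\le j\le p$ and all $x\in[v_b-\nu,v_b+\nu]\cap[0,1]$,
$$g(x)-g(c_j)\le\mu_jT(x-c_j),\quad\text{with equality for }x\in[c_j,c_{j-1}]=[c_j,c_j+mu].\tag{17}$$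

**Proof.** Consider a left vertex. The equality is the definition. We use $T(qmu+s)=qmu+T(s)$ for $q\in\mathbb Z$, and go through the possible positions of $x$.

* *$x\in[c_{l-1},c_l]$ with $l\le j$.* Here $T(c_l-x)\ge0$, so
$$g(c_j)-g(x)=\sum_{q=l+1}^j\mu_qmu+\mu_lT(c_l-x)\le\mu_j\big[(j-l)mu+T(c_l-x)\big]=\mu_jT(c_j-x).$$
* *$x\in[v_a,c_0]$.* Then $g(x)=g(c_0)$ and $g(c_j)-g(c_0)\le\mu_jjmu=\mu_jT(c_j-c_0)\le\mu_jT(c_j-x)$.
* *$x<v_a$.* A left vertex is not modified on its left, so $g'=\lambda_a<\mu_j$ on $[x,v_a]$. With (13), $g(c_j)-g(x)\le\mu_jjmu+\lambda_a(v_a-x)\le\mu_j(jmu+v_a-x)=\mu_j(c_j-x-u)\le\mu_jT(c_j-x)$.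
* *$x\in[c_{l-1},c_l]$ with $l>j$.* By definition $g(x)-g(c_{l-1})=\mu_l[mu-T(c_l-x)]=-\mu_lT(c_{l-1}-x)$. As $c_{l-1}-x\le0$, (13) gives $T(c_{l-1}-x)\le0$, so this is at least $-\mu_jT(c_{l-1}-x)$. Also $g(c_{l-1})-g(c_j)\ge\mu_j(l-1-j)mu$. Adding, $g(x)-g(c_j)\ge-\mu_j\big[T(c_{l-1}-x)-(l-1-j)mu\big]=-\mu_jT(c_j-x)$.
* *$x\in[c_p,c_p+u]$.* Since $T$ has slopes $\le\frac1\theta$ and $T(0)=0$, we have $-T(c_p-x)\le(x-c_p)/\theta$. So $g(x)-g(c_p)=\lambda_{a+1}(x-c_p)/\theta\ge-\mu_jT(c_p-x)$. Add $g(c_p)-g(c_j)\ge\mu_j(p-j)mu$ as before.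
* *$x\ge c_p+u$.* Up to $v_a+\nu$ we have $g'=\lambda_{a+1}$. As $\frac1\theta\ge2$ and by (13), $g(x)-g(c_p)=\lambda_{a+1}\big(\frac u\theta+x-c_p-u\big)\ge\mu_j(x-c_p+u)\ge-\mu_jT(c_p-x)$. Add $g(c_p)-g(c_j)\ge\mu_j(p-j)mu$ again.

For a right vertex, pass to $\tilde g(x)=-g(1-x)$ and $\tilde f_1(x)=-f_1(1-x)$. The slopes become $\tilde\lambda_i=\lambda_{N+1-i}$. So $v_b$ becomes the left vertex $v_{N-b}$, with adjacent slopes $\tilde\lambda_{N-b}=\lambda_{b+1}$ and $\tilde\lambda_{N-b+1}=\lambda_b$, and the points $c_j$ become $\tilde c_j=1-c_j=v_{N-b}+u+jmu$. Within distance $\nu$ of this vertex $\tilde g$ is exactly the function considered above. Then (16) for $\tilde g$ at the point $1-x$ reads $-g(c_j)+g(x)\le\mu_jT(x-c_j)$, which is (17). $\square$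

**Step 6: $\omega_g$ is a staircase on each $I'$.** We show that
$$\omega_g(\delta)=C_I+\lambda_iT(\delta+\tau_I)\qquad(\delta\in I')\tag{18}$$
with constants $C_I,\tau_I$, where $i$ is the index in the type of $I$.

*Type $\mathrm L(a,i)$.* By (10), $v_a$ is a left vertex and $\lambda:=\lambda_i=\mu_j$ for some $j$. Put $c=c_j$ and let $\delta\in I'$. By (12), which applies because of (15), a maximizer $x$ satisfies $|x-v_a|<\nu$, so $y=x+\delta\in\sigma_i^\nu$ by (11). By (P1), (16) and (14),
$$g(y)-g(x)=[g(y)-g(z_i)]+[g(z_i)-g(c)]+[g(c)-g(x)]\le g(z_i)-g(c)+\lambda T(y-z_i)+\lambda T(c-x)\le g(z_i)-g(c)+\lambda T(\delta+c-z_i).$$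
This bound is attained. Choose $x\in(c-mu,c]$ such that $x+\delta-z_i=qmu$ with $q\in\mathbb Z$; every half-open interval of length $mu$ contains such an $x$. Then $x\in[c_{j-1},c_j]$, so $|x-v_a|<\nu$ and $y=x+\delta\in\sigma_i^\nu$. By (P2) and equality in (16),
$$g(y)-g(x)=g(z_i)+\lambda qmu-g(c)+\lambda T(c-x)=g(z_i)-g(c)+\lambda T(c-x+qmu),$$
and $c-x+qmu=\delta+c-z_i$.

*Type $\mathrm R(b,i)$.* By (10), $v_b$ is a right vertex and $\lambda:=\lambda_i=\mu_j$ for some $j$. Put $c=c_j$. Now the segment is used from its other side, and the reference point is $z^*=z_i+\frac{mu}2\in\sigma_i^\nu$. Let $\delta\in I'$. If $y\in[0,1]$ and $|y-v_b|<\nu$, then $x=y-\delta\in\sigma_i^\nu$ by (11). Then (P3) with $s=z^*-x$ and (P1) give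
$$g(z^*)-g(x)=\lambda\big[P(\tfrac{mu}2)-P(x-z_i)\big]=\lambda P(z^*-x)\le\lambda T(z^*-x),\tag{19}$$
with equality if $z^*-x\in mu\mathbb Z$, by (P2). By (12) every maximizer $x$ has $y=x+\delta$ with $|y-v_b|<\nu$. So (17), (19) and (14) give
$$g(y)-g(x)=[g(y)-g(c)]+[g(c)-g(z^*)]+[g(z^*)-g(x)]\le g(c)-g(z^*)+\lambda T(\delta+z^*-c).$$
This is attained. Choose $y\in[c,c+mu)$ such that $x=y-\delta$ satisfies $z^*-x=qmu$ with $q\in\mathbb Z$. Then $|y-v_b|<\nu$, $x\in\sigma_i^\nu$, and
$$g(y)-g(x)=\lambda T(y-c)+g(c)-g(z^*)+\lambda qmu=g(c)-g(z^*)+\lambda T(y-c+qmu),$$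
where $y-c+qmu=\delta+z^*-c$. This proves (18).

**Step 7: $g\in G_\eta$.** It remains to count lengths. Let $U$ be the union, over all $I$ and $l\in\mathbb Z$, of the closed intervals $\{\delta\in I':\delta+\tau_I\in[(l-\theta)u,lu]\}$. Only finitely many are nonempty, and they are disjoint. Cut $I'$ into pieces of length $u$ and one shorter remainder. Each piece of length $u$ meets $U$ in measure $\theta u$, and the remainder in measure at most $\theta u$. So, by (15),
$$|U|\le\sum_I\big(\theta|I'|+\theta u\big)\le\theta+n_I\theta u<2\theta<\eta.$$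
By (18), $\omega_g$ is locally constant on $I'\setminus U$. So $\omega_g(1)=\omega_g(1)-\omega_g(0)$, minus the sum of the increments of $\omega_g$ over the intervals of $U$, equals the sum of its increments over the at most $n_I+1$ complementary intervals of $\bigcup I'$ in $[0,1]$. These have total length $\frac1N+\sum|I\setminus I'|$. Since $f_1$ is $M$-Lipschitz, so is $\omega_{f_1}$ by Proposition 1. And by (2) each increment of $\omega_g$ exceeds that of $\omega_{f_1}$ by at most $4\|g-f_1\|_\infty$. So the sum is at most
$$M\Big(\frac1N+\sum|I\setminus I'|\Big)+4(n_I+1)\|g-f_1\|_\infty<\frac\eta4+\frac\eta4+\frac\eta4<\eta.$$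
Hence the increments over the intervals of $U$ add up to more than $\omega_g(1)-\eta$. So $g\in G_\eta$, and Lemma 7 is proved. $\square$

## 9. Residual sets of functions with purely singular modulus

We prove the second half of Theorem 4. Let $1\le p<\infty$ and let $X_p$ be the set of nondecreasing functions in $W^{1,p}(0,1)$ with the metric $|f(0)-g(0)|+\|f'-g'\|_{L^p}$. It is complete, because $L^p$ is complete and $\{f'\ge0\}$ is a closed condition. The metric dominates the sup norm, since $|f(x)-g(x)|\le|f(0)-g(0)|+\|f'-g'\|_{L^1}$ and $\|\cdot\|_{L^1}\le\|\cdot\|_{L^p}$ on $[0,1]$.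

**Step 1: $G_\eta\cap X_p$ is open in $X_p$.** This holds since $G_\eta$ is open in the sup norm.

**Step 2: $G_\eta\cap X_p$ is dense for $0<\eta<1$.** PL is dense in $X_p$, because nonnegative step functions are dense among the nonnegative functions in $L^p$. For $f\in$ PL, Lemma 7 gives $g\in G_\eta$ with $g(0)=f(0)$ and
$$\|g'-f'\|_{L^p}^p\le\rho^p+K^p\rho,$$
because $f'$ and $g'$ both lie in $[0,K]$. Here $K$ does not depend on $\rho$, so the right side is as small as we like.

**Step 3: Baire.** The set $\bigcap_{n\ge1}G_{2^{-n}}\cap X_p$ is a countable intersection of dense open sets, hence residual. All its elements have purely singular modulus by Lemma 6. $\square$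

The same holds in the closed subset of those $f\in X_p$ with $f([0,1])\subset[0,1]$. Only density needs a word. Given such an $f$ and $\tau\in(0,\frac14)$, the function $\tau+(1-2\tau)f$ has range in $[\tau,1-\tau]$ and converges to $f$ in $X_p$ as $\tau\to0$. A PL function within $\tau/2$ of it in the metric has range in $[\frac\tau2,1-\frac\tau2]$, and an element of $G_\eta$ within $\tau/2$ of that PL function, from Lemma 7, has range in $[0,1]$.

## 10. A convergent sequence with prescribed integrability and growth

We prove the first half of Theorem 4. Iterate Lemma 7 with $\eta=2^{-1},2^{-2},\dots$, starting from $f_0$. The slope bounds $K_n$ are known in advance, so each $\rho_n$ can be chosen small compared with everything that depends on them.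

**Step 1: the parameters.** Let $K_0=\max f_0'$, $K_{n+1}=8(1+K_n)2^{n+1}$ and $\bar\Theta(t)=\sup_{[0,t]}\Theta<\infty$. Since $\psi(\delta)/\delta\to\infty$, we can choose $1\ge\delta_1>\delta_2>\dots\to0$ with $\psi(\delta)\ge2K_n\delta$ for $0<\delta\le\delta_n$.

Given $f_n\in$ PL with $\max f_n'\le K_n$, Lemma 7 with $\eta=2^{-n-1}$ and $\rho=\rho_{n+1}$ gives $f_{n+1}\in\mathrm{PL}\cap G_{2^{-n-1}}$ with $f_{n+1}(0)=f_0(0)$, $0\le f_{n+1}'\le K_{n+1}$, and $|f_{n+1}'-f_n'|\le\rho_{n+1}$ off a set $B_{n+1}$ of measure $\le\rho_{n+1}$. Then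
$$\|f_{n+1}-f_n\|_\infty\le\|f_{n+1}'-f_n'\|_{L^1}\le r_{n+1}:=(1+K_{n+1})\rho_{n+1}.$$
For $k\ge1$ let $s_k>0$ be such that every nondecreasing continuous function at sup-distance less than $s_k$ from $f_k$ lies in $G_{2^{-k}}$. When $\rho_k$ is chosen, $f_1,\dots,f_{k-1}$ and $s_1,\dots,s_{k-1}$ are known. We choose $\rho_k\in(0,1)$ so small that (empty minima being disregarded)
$$r_k\le2^{-k-1}\varepsilon,\qquad r_k\le2^{-k}\min_{1\le n<k}s_n,\qquad r_k\le2^{-k-1}\min_{1\le n<k}K_n\delta_{n+1},\qquad\rho_k\le\frac{2^{-k}}{1+\bar\Theta(K_k+1)}.$$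

**Step 2: the limit.** Since $\sum r_k\le\varepsilon/2$, the $f_n'$ converge in $L^1$. So $f_n$ converges uniformly to a nondecreasing AC function $f$ with $f(0)=f_0(0)$ and $\int_0^1|f'-f_0'|\le\varepsilon/2<\varepsilon$.

**Step 3: $\omega_f$ is purely singular.** For $k\ge1$, the second condition gives $\|f-f_k\|_\infty\le\sum_{n>k}r_n\le s_k\sum_{n>k}2^{-n}<s_k$. So $f\in G_{2^{-k}}$ for every $k\ge1$, and Lemma 6 applies.

**Step 4: $\omega_f\le\psi$ on $(0,\delta_1]$.** Let $\delta\in[\delta_{n+1},\delta_n]$ with $n\ge1$. As $f_n$ is $K_n$-Lipschitz, (2) and the third condition give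
$$\omega_f(\delta)\le K_n\delta+2\sum_{k>n}r_k\le K_n\delta+K_n\delta_{n+1}\sum_{k>n}2^{-k}\le2K_n\delta\le\psi(\delta).$$

**Step 5: $\int\Theta(f')<\infty$.** Since $\sum|B_k|\le\sum\rho_k<\infty$, almost every point lies in only finitely many $B_k$ (Borel–Cantelli). At such a point $f_n'$ converges, because $|f_k'-f_{k-1}'|\le\rho_k$ for all large $k$. The limit agrees a.e. with the $L^1$ limit $f'$. At almost every point off $\bigcup_{k>n}B_k$ we have $f'\le K_n+\sum_{k>n}\rho_k\le K_n+1$. As $\bar\Theta$ and $(K_k)$ are nondecreasing, for $n\ge1$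
$$|\{f'>K_n+1\}|\le\sum_{k>n}\rho_k\le\sum_{k>n}\frac{2^{-k}}{1+\bar\Theta(K_k+1)}\le\frac{2^{-n}}{1+\bar\Theta(K_{n+1}+1)}.$$
Since $K_n\to\infty$, splitting $[0,1]$ according to the size of $f'$ gives
$$\int_0^1\Theta(f')\le\bar\Theta(K_1+1)+\sum_{n\ge1}\bar\Theta(K_{n+1}+1)\,\big|\{K_n+1<f'\le K_{n+1}+1\}\big|\le\bar\Theta(K_1+1)+\sum_{n\ge1}2^{-n}=\bar\Theta(K_1+1)+1<\infty.$$
This completes the proof of Theorem 4. $\square$
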